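\title{Oka coherence on noncommutative tori holds exactly for parameters of finite order}

\begin{abstract}
A unitary $2$-cocycle $\lambda$ on the character group of $T=(\mathbb{C}^\times)^g$ deforms the product of convergent Laurent series and defines a sheaf of algebras $\mathcal{O}_{\mathsf{T}_\lambda}$ on $(\mathbb{R}_{>0})^g$. We prove that $\mathcal{O}_{\mathsf{T}_\lambda}$ is coherent over itself if and only if the class of $\lambda$ has finite order. If the order is infinite, coherence fails at every point, already for the annihilator of a single global section. The proof builds infinitely many orthogonal $2\times2$ blocks of global sections from a theta function and a continued fraction, and compares norms on these blocks by the three lines theorem.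
\end{abstract}

\section{The problem and the answer}\label{sec:intro}

Let $g\ge1$, let $T=(\mathbb{C}^\times)^g$ with coordinates $z_1,\dots,z_g$, and let $\hat T=\operatorname{Hom}(T,\mathbb{C}^\times)\cong\mathbb{Z}^g$ be its character group, written multiplicatively; its elements are the Laurent monomials $z^n=z_1^{n_1}\cdots z_g^{n_g}$. Let $|T|=(\mathbb{R}_{>0})^g$ and $\varpi\colon T\to|T|$, $\varpi(z)=(|z_1|,\dots,|z_g|)$. If $U\subset|T|$ is open and connected, every holomorphic function on $\varpi^{-1}(U)$ has a unique Laurent expansion $\sum_{t\in\hat T}a_tt$ that converges absolutely and locally uniformly. So a section of $\varpi_*\mathcal{O}_T$ over an open set is a family of such series, one for each connected component.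

A \emph{unitary deformation parameter} is a map $\lambda\colon\hat T\times\hat T\to U(1)$ with
\begin{equation}\label{eq:cocycle}
\lambda(t_2,t_3)\,\lambda(t_1t_2,t_3)^{-1}\,\lambda(t_1,t_2t_3)\,\lambda(t_1,t_2)^{-1}=1\qquad(t_1,t_2,t_3\in\hat T).
\end{equation}
It defines the \emph{star product}
\[
\Big(\sum_ta_tt\Big)*\Big(\sum_tb_tt\Big)=\sum_{t}\Big(\sum_{t_1t_2=t}\lambda(t_1,t_2)\,a_{t_1}b_{t_2}\Big)t
\]
on sections of $\varpi_*\mathcal{O}_T$. The product converges because $|\lambda|=1$, it is associative by \eqref{eq:cocycle}, and it is compatible with restrictions. The resulting sheaf of associative algebras on $|T|$ is $\mathcal{O}_{\mathsf{T}_\lambda}$, and $\mathsf{T}_\lambda=(|T|,\mathcal{O}_{\mathsf{T}_\lambda})$. The parameters form a group under pointwise multiplication. Its quotient by the coboundaries $\mu(t)\mu(t')\mu(tt')^{-1}$, $\mu\colon\hat T\to U(1)$, is $H^2(\hat T,U(1))\cong U(1)^{g(g-1)/2}$. If $\lambda'$ is $\lambda$ times the coboundary of $\mu$, then $t\mapsto\mu(t)^{-1}t$ is an isomorphism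 $\mathcal{O}_{\mathsf{T}_\lambda}\cong\mathcal{O}_{\mathsf{T}_{\lambda'}}$; so only the class $[\lambda]$ matters.

\begin{example}\label{ex:g2}
Let $g=2$, $\theta\in\mathbb{R}$ and $\lambda(z^n,z^{n'})=e^{2\pi i\theta n_1n_2'}$. This map is multiplicative in each variable, hence satisfies \eqref{eq:cocycle}, and $z_1*z_2=e^{2\pi i\theta}z_2*z_1$. By Lemma~\ref{lem:pairing} below, $[\lambda]$ has finite order exactly when $\theta$ is rational.
\end{example}

A sheaf $\mathcal{M}$ of (left) modules over a sheaf of rings $\mathcal{R}$ on a space $X$ is \emph{finitely generated} if every point has an open neighborhood $U$ with an epimorphism $\mathcal{R}^m|_U\to\mathcal{M}|_U$ for some $m$. It is \emph{coherent} if it is finitely generated and, for every open $U$, every $m$ and every morphism $\mathcal{R}^m|_U\to\mathcal{M}|_U$, the kernel is finitely generated. For $\mathcal{M}=\mathcal{R}$ the first condition is empty and a morphism has the form $(u_1,\dots,u_m)\mapsto\sum u_kf_k$; coherence says that the linear relations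 among finitely many sections $f_k$ are locally generated by finitely many relations. A ring $R$ is \emph{left coherent} if the kernel of every homomorphism $R^m\to R$ of left modules is finitely generated.

It is known that $\mathcal{O}_{\mathsf{T}_1}=\varpi_*\mathcal{O}_T$ is coherent; we recall the reason in Section~\ref{sec:finite}. The following problem comes from \cite{Okuda}.

\medskip
\noindent\textbf{Problem.} \emph{Is $\mathcal{O}_{\mathsf{T}_\lambda}$ coherent as a module over itself for an arbitrary unitary deformation parameter $\lambda$?}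
\medskip

One would guess yes. The star product changes the commutative product by unimodular factors only, so all sizes of coefficients behave as for $\lambda=1$. The Laurent polynomials form under $*$ an iterated skew Laurent extension of $\mathbb{C}$, which is Noetherian by the Hilbert basis theorem for skew polynomial rings. And the classes of finite order, for which coherence reduces to the commutative case, are dense in $U(1)^{g(g-1)/2}$. Nevertheless the answer is no.

\begin{theorem}\label{thm:main}
The following are equivalent.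
\begin{enumerate}
\item[(1)] $[\lambda]\in H^2(\hat T,U(1))$ has finite order.
\item[(2)] $\mathcal{O}_{\mathsf{T}_\lambda}$ is coherent as a left (equivalently, right) module over itself.
\item[(3)] $\mathcal{O}_{\mathsf{T}_\lambda}|_V$ is left (or right) coherent for some nonempty open $V\subset|T|$.
\item[(4)] Some stalk of $\mathcal{O}_{\mathsf{T}_\lambda}$ is a left (or right) coherent ring.
\end{enumerate}
Moreover, if $[\lambda]$ has infinite order, then for every $r\in|T|$ there is $f\in\mathcal{O}_{\mathsf{T}_\lambda}(|T|)$ such that the annihilator $\{u\in\mathcal{O}_{\mathsf{T}_\lambda,r}:u*f=0\}$ is not a finitely generated left ideal. So the kernel of $\mathcal{O}_{\mathsf{T}_\lambda}\to\mathcal{O}_{\mathsf{T}_\lambda}$, $u\mapsto u*f$, is not finitely generated on any neighborhood of $r$.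
\end{theorem}

Thus $\mathcal{O}_{\mathsf{T}_\lambda}$ is always coherent for $g=1$, while for $g\ge2$ it is coherent only for the countably many torsion classes. In Example~\ref{ex:g2} it is coherent exactly when $\theta$ is rational.

What the guess overlooks is idempotents. Twisted Laurent polynomials have no zero divisors, since the product of the lexicographically leading terms is a nonzero monomial, and the stalks of $\varpi_*\mathcal{O}_T$ have none by the identity theorem. For $[\lambda]$ of infinite order, however, $\mathcal{O}_{\mathsf{T}_\lambda}(|T|)$ contains infinitely many orthogonal idempotents, and one can impose independent relations in infinitely many corners at once. Section~\ref{sec:model} shows in a commutative model why this destroys finite generation. Sections~\ref{sec:pairings}--\ref{sec:blocks} construct the corners, and Section~\ref{sec:proof} carries the model over to them.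

\section{Commutators, norms and reductions}\label{sec:prelim}

We write $\mathcal{O}=\mathcal{O}_{\mathsf{T}_\lambda}$. Setting $t_1=t_2=1$ or $t_2=t_3=1$ in \eqref{eq:cocycle} gives $\lambda(1,t)=\lambda(1,1)=\lambda(t,1)$. A constant is the coboundary of the same constant, so we may divide by $\lambda(1,1)$ and assume $\lambda(1,t)=\lambda(t,1)=1$. Then $1$ is the unit of $\mathcal{O}$, and the unimodular multiples of characters form a group $E$ under $*$. Put
\[
c(t,t')=\lambda(t,t')\lambda(t',t)^{-1},\qquad\text{so that}\qquad t*t'=c(t,t')\,t'*t .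
\]

\begin{lemma}\label{lem:pairing}
\begin{enumerate}
\item[(a)] $c$ is multiplicative in each variable and depends only on $[\lambda]$.
\item[(b)] If $\Gamma\subset\hat T$ is a subgroup and $c=1$ on $\Gamma\times\Gamma$, there is $\mu\colon\Gamma\to U(1)$ such that the elements $e_t=\mu(t)^{-1}t$ satisfy $e_t*e_{t'}=e_{tt'}$ for $t,t'\in\Gamma$.
\item[(c)] $N[\lambda]=0$ if and only if $c^N=1$. The class $[\lambda]$ has finite order if and only if all values of $c$ are roots of unity.
\end{enumerate}
\end{lemma}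

\begin{proof}
(a) We have $t*t'*t''=c(t,t'')c(t',t'')\,t''*t*t'$, and $t*t'$ is a scalar multiple of $tt'$; hence $c(tt',t'')=c(t,t'')c(t',t'')$. The second variable follows from $c(t,t')=c(t',t)^{-1}$. Coboundaries are symmetric, so they do not change $c$.

(b) The group $\Gamma$ is free abelian; let $\gamma_1,\dots,\gamma_k$ be a basis. These elements commute in $E$, so $\gamma_1^{n_1}\cdots\gamma_k^{n_k}\mapsto\gamma_1^{*n_1}*\cdots*\gamma_k^{*n_k}$ is a homomorphism $\Gamma\to E$, and it sends $t$ to a unimodular multiple $e_t$ of $t$.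

(c) The pairing of $\lambda^N$ is $c^N$. If $\lambda^N$ is a coboundary, $c^N=1$ by (a). If $c^N=1$, apply (b) to $\lambda^N$ and $\Gamma=\hat T$: the identity $e_t*e_{t'}=e_{tt'}$ reads $\lambda^N(t,t')=\mu(t)\mu(t')\mu(tt')^{-1}$. Finally, by (a) all values of $c$ are products of the finitely many numbers $c(z_k,z_l)^{\pm1}$, so they are all roots of unity if and only if $c^N=1$ for some $N\ge1$.
\end{proof}

\subsection*{Norms}
For $r\in|T|\subset T$ put $\|\sum a_tt\|_r=\sum|a_t|\,t(r)$. Since $|\lambda|=1$, we have $\|u*u'\|_r\le\|u\|_r\|u'\|_r$. The sections of $\mathcal{O}$ over a connected open $U$ are exactly the series $u$ with $\|u\|_r<\infty$ for all $r\in U$. Indeed, around each point of $U$ there is a box $\prod[\rho_k,\rho_k']\subset U$, and a monomial takes its maximum on the box at a vertex; so finiteness at the $2^g$ vertices gives uniform absolute convergence over the box. Let $\mathbf{1}=(1,\dots,1)$ and let $\ell^1_\lambda$ be the Banach algebra of series with $\|u\|_{\mathbf{1}}<\infty$ under $*$.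 A germ at $\mathbf{1}$ is determined by its coefficients, so the stalk $\mathcal{O}_{\mathbf{1}}$ is a subalgebra of $\ell^1_\lambda$.

\subsection*{Translations}
For $t=z^n$ and $\zeta\in\mathbb{C}^g$ let $\langle t,\zeta\rangle=\sum n_k\zeta_k$, and put $\tau_\zeta(\sum a_tt)=\sum a_te^{\langle t,\zeta\rangle}t$. Then
\begin{equation}\label{eq:tau}
\|\tau_\zeta u\|_r=\|u\|_{e^{\operatorname{Re}\zeta}r},\qquad \tau_\zeta(u*u')=\tau_\zeta(u)*\tau_\zeta(u'),
\end{equation}
where $e^{\xi}r=(e^{\xi_k}r_k)_k$; the second identity holds coefficient by coefficient because $\langle tt',\zeta\rangle=\langle t,\zeta\rangle+\langle t',\zeta\rangle$. In particular $\tau_{\log r}$ is an isomorphism of $\mathcal{O}$ onto itself covering the map $r'\mapsto r^{-1}r'$ of $|T|$. It preserves global sections and carries $\mathcal{O}_r$ onto $\mathcal{O}_{\mathbf{1}}$.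

\subsection*{Reductions}
The opposite of $\mathcal{O}_{\mathsf{T}_\lambda}$ is $\mathcal{O}_{\mathsf{T}_{\lambda^{\mathrm{op}}}}$ with $\lambda^{\mathrm{op}}(t,t')=\lambda(t',t)$, whose pairing is $c^{-1}$. By Lemma~\ref{lem:pairing}(c), condition (1) holds for $\lambda$ if and only if it holds for $\lambda^{\mathrm{op}}$, so it suffices to treat left modules. The implication $(2)\Rightarrow(3)$ is trivial. For $(3)\Rightarrow(4)$, let $r\in V$. A homomorphism $\mathcal{O}_r^m\to\mathcal{O}_r$ is given by $m$ germs, so it is the stalk of a morphism over a neighborhood of $r$ in $V$; its kernel is the stalk of the kernel sheaf, which is finitely generated. The same remark on stalks gives the last sentence of the theorem from the one before it. The annihilator of $f$ is the kernel of $\mathcal{O}_r\to\mathcal{O}_r$, $u\mapsto u*f$, so the statement on annihilators gives $(4)\Rightarrow(1)$. If $f$ has the required property at $\mathbf{1}$, then $\tau_{\log r}^{-1}(f)$ has it at $r$. Theorem~\ref{thm:main} is thus reduced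 to two statements.

\begin{proposition}\label{prop:finite}
If $[\lambda]$ has finite order, $\mathcal{O}$ is coherent as a left module over itself.
\end{proposition}

\begin{proposition}\label{prop:infinite}
If $[\lambda]$ has infinite order, there is $f\in\mathcal{O}(|T|)$ such that $\{u\in\mathcal{O}_{\mathbf{1}}:u*f=0\}$ is not a finitely generated left ideal of $\mathcal{O}_{\mathbf{1}}$.
\end{proposition}

\section{Finite order: a free module over the center}\label{sec:finite}

We first recall why $\varpi_*\mathcal{O}_T$ is coherent. A morphism $(\varpi_*\mathcal{O}_T)^m|_U\to\varpi_*\mathcal{O}_T|_U$ is given by $m$ holomorphic functions on $\varpi^{-1}(U)$, and the sheaf $\mathcal{K}$ of relations among them is a coherent $\mathcal{O}_T$-module by Oka's theorem. The preimage of an open box in $|T|$ is a product of annuli, hence a Stein manifold. Take boxes $B'\subset B\subset U$ with $B'$ relatively compact in $B$. By Cartan's Theorem A and compactness, finitely many sections of $\mathcal{K}$ over $\varpi^{-1}(B)$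 generate $\mathcal{K}$ on $\varpi^{-1}(B')$; by Theorem B they generate $\mathcal{K}(\varpi^{-1}(B''))$ over $\mathcal{O}_T(\varpi^{-1}(B''))$ for every box $B''\subset B'$. Boxes form a basis of the topology, so $\varpi_*\mathcal{K}$ is finitely generated.

\begin{proof}[Proof of Proposition~\ref{prop:finite}]
Let $c^N=1$ and $\Gamma=\{t^N:t\in\hat T\}$. For $t,t'\in\hat T$ we have $c(t^N,t')=c(t,t')^N=1$, so the series supported on $\Gamma$ form a central subsheaf of rings $\mathcal{Z}\subset\mathcal{O}$. Take $e_t$, $t\in\Gamma$, as in Lemma~\ref{lem:pairing}(b), and let $\phi\colon|T|\to|T|$ be the homeomorphism $r\mapsto(r_1^N,\dots,r_g^N)$. The map $\sum b_nz^n\mapsto\sum b_ne_{z^{Nn}}$ is multiplicative, and the norm of the source at $\phi(r)$ equals the norm of the image at $r$, both being $\sum|b_n|r^{Nn}$. So it is an isomorphism of sheaves of rings $\phi^{-1}(\varpi_*\mathcal{O}_T)\cong\mathcal{Z}$, and $\mathcal{Z}$ is coherent.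

The monomials $z^k$, $k\in\{0,\dots,N-1\}^g$, represent $\hat T/\Gamma$. A section $u=\sum a_tt$ can be written in exactly one way as $u=\sum_ku_k*z^k$ with $u_k$ supported on $\Gamma$, namely $u_k=\sum_{t\in\Gamma}a_{tz^k}\lambda(t,z^k)^{-1}t$, and $\|u_k\|_r\,r^k\le\|u\|_r$ shows that $u_k$ is a section of $\mathcal{Z}$. So $\mathcal{O}$ is a free $\mathcal{Z}$-module of rank $N^g$. A finite direct sum of coherent modules is coherent, so $\mathcal{O}$ is a coherent $\mathcal{Z}$-module. A morphism $\mathcal{O}^m|_U\to\mathcal{O}|_U$ is a $\mathcal{Z}$-linear map from a finite free $\mathcal{Z}$-module to a coherent one. Its kernel is finitely generated over $\mathcal{Z}$, hence over $\mathcal{O}$.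
\end{proof}

\begin{remark}\label{rem:fewidempotents}
In this situation a stalk $\mathcal{O}_r$ contains at most $N^g$ pairwise orthogonal nonzero idempotents $P_j$: the sum $\sum P_j\mathcal{O}_r$ is a direct sum of nonzero submodules of a free module of rank $N^g$ over the integral domain $\mathcal{Z}_r$.
\end{remark}

\section{A model for the failure of finite generation}\label{sec:model}

For a Laurent series $u=\sum u_kw^k$ in one variable and $\xi\in\mathbb{R}$ put $\|u\|_{(\xi)}=\sum|u_k|e^{k\xi}$, the norm at radius $e^\xi$. We use two facts: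
\[
\|w^nu\|_{(\xi)}=e^{n\xi}\|u\|_{(\xi)},\qquad\|u\|_{(0)}\le\|u\|_{(\sigma)}^{1/2}\|u\|_{(-\sigma)}^{1/2};
\]
the second is the Cauchy--Schwarz inequality. Consider pairs $(u,v)$ with $u=w^nv$. They are the multiples of $(w^n,1)$, so algebraically nothing happens. But suppose that $u$ and $v$ have norm at most $D$ at the radii $e^{\pm\sigma}$. Then $\|v\|_{(\sigma)}=e^{-n\sigma}\|u\|_{(\sigma)}\le De^{-n\sigma}$ and $\|v\|_{(-\sigma)}\le D$, so
\begin{equation}\label{eq:modelbound}
\|v\|_{(0)}\le De^{-n\sigma/2}.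
\end{equation}
A solution that is bounded on a wide annulus has a small second entry on the unit circle, and the rate of decay in $n$ records the width. A finite set of germs lives on a common annulus, but the ring of germs contains elements that live only on narrower ones. To exploit this we impose the relations for all $n$ at once.

\begin{proposition}\label{prop:model}
Let $R$ be the commutative ring of sequences $\mathbf{u}=(u^{(n)})_{n\ge1}$ of Laurent series with $\sup_n(\|u^{(n)}\|_{(\sigma)}+\|u^{(n)}\|_{(-\sigma)})<\infty$ for some $\sigma>0$ depending on $\mathbf{u}$. The kernel of the $R$-linear map $R^2\to R$, $(\mathbf{u},\mathbf{v})\mapsto\big(e^{-n}(u^{(n)}-w^nv^{(n)})\big)_n$, is not finitely generated.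
\end{proposition}

\begin{proof}
The map is defined because $(e^{-n})_n$ and $(e^{-n}w^n)_n$ lie in $R$. Suppose $(\mathbf{u}_l,\mathbf{v}_l)$, $1\le l\le k$, generate the kernel. Since $\|u\|_{(\xi)}\le\|u\|_{(\sigma)}+\|u\|_{(-\sigma)}$ for $|\xi|\le\sigma$, there are $\sigma>0$ and $D$ such that all $u_l^{(n)},v_l^{(n)}$ have norm at most $D$ at $e^{\pm\sigma}$. By \eqref{eq:modelbound}, $\|v_l^{(n)}\|_{(0)}\le De^{-n\sigma/2}$. Put $\varepsilon_n=e^{-n\sigma/4}$. The pair $((\varepsilon_nw^n)_n,(\varepsilon_n)_n)$ has entries of norm at most $1$ at $e^{\pm\sigma/4}$, so it lies in $R^2$ and in the kernel. If it equals $\sum_l\mathbf{d}_l(\mathbf{u}_l,\mathbf{v}_l)$, then with $M=\sum_l\sup_n\|d_l^{(n)}\|_{(0)}<\infty$ the second entries give $e^{-n\sigma/4}\le MDe^{-n\sigma/2}$ for all $n$, which is false.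
\end{proof}

The relation between two entries becomes the annihilator of one element if we pass to $2\times2$ matrices. Let $P=e_{11}$, $Q=e_{22}$, $A=e_{12}$, $B=e_{21}$, $W^n=w^ne_{11}$. The matrix $P-BW^n$ has first column $(1,-w^n)$ and second column $0$, so a matrix $u$ satisfies $u(P-BW^n)=0$ exactly when each row is a multiple of $(w^n,1)$. The solution with first row $(w^n,1)$ and second row $0$ is $W^n+A$, and $uB$ has the second column of $u$ in its first column.

To run this argument in $\mathcal{O}_{\mathbf{1}}$ we need infinitely many orthogonal blocks $P_j,Q_j,A_j,B_j$ and, in each corner $P_j\mathcal{O}P_j$, an invertible element $W_j$ whose powers are bounded at $\mathbf{1}$ and scale exponentially along a fixed ray through $\mathbf{1}$. There are two difficulties. First, the blocks must be constructed from series that converge on all of $|T|$. Second, in the model the matrix units are fixed by the scaling $w\mapsto e^\omega w$, and $W$ is an eigenvector. This cannot be arranged in $\mathcal{O}$: in Example~\ref{ex:g2}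 the global sections fixed by all $\tau_{(\omega,0)}$ are the Laurent series in $z_2$ alone, and their only idempotents are $0$ and $1$. So $W_j$ will be an eigenvector only up to a holomorphic correction $h_j(\omega)$, and the Cauchy--Schwarz inequality is replaced by the following textbook fact.

\medskip
\noindent\textbf{Three lines theorem.} \emph{Let $\Phi$ be a bounded continuous map from the strip $|\operatorname{Re}\omega|\le\sigma$ to a complex Banach space, holomorphic in the interior, with $\|\Phi\|\le M_\pm$ on $\operatorname{Re}\omega=\pm\sigma$. Then $\|\Phi(0)\|\le\sqrt{M_+M_-}$.}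
\medskip

This is Hadamard's theorem applied to $\ell\circ\Phi$ for a functional $\ell$ of norm at most $1$ with $\ell(\Phi(0))=\|\Phi(0)\|$. It requires bounds on whole vertical lines, which explains the uniformity that we track below.

\section{The algebra $\mathcal{A}_\theta$ and two pairings}\label{sec:pairings}

\subsection*{The algebra}
Two characters whose commutator is not a root of unity suffice for the construction, so we work in rank two. For $\theta\in\mathbb{R}$ let $\mathcal{A}_\theta$ be the space of series $a=\sum_{m,n\in\mathbb{Z}}a_{mn}y^nx^m$ with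
\[
p_R(a)=\sum|a_{mn}|e^{R(|m|+|n|)}<\infty\qquad\text{for all }R\ge0,
\]
with the product determined by $xy=e^{2\pi i\theta}yx$, that is, $y^nx^m\cdot y^{n'}x^{m'}=e^{2\pi i\theta mn'}y^{n+n'}x^{m+m'}$. (This is the algebra of global sections in Example~\ref{ex:g2}, with $x=z_1$, $y=z_2$.) Each $p_R$ is submultiplicative, and a series in $\mathcal{A}_\theta$ that converges absolutely for every $p_R$ has a sum in $\mathcal{A}_\theta$. Put $\|a\|=p_0(a)$ and let $\ell^1_\theta$ be the Banach algebra of series with $\|a\|<\infty$, the completion of $\mathcal{A}_\theta$. For $\zeta\in\mathbb{C}^2$ let $\alpha_\zeta$ be the automorphism of $\mathcal{A}_\theta$ with $\alpha_\zeta(y^nx^m)=e^{m\zeta_1+n\zeta_2}y^nx^m$. The norm $\|\alpha_\zeta(a)\|$ depends only on $\operatorname{Re}\zeta$.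

Substituting $y=e^{2\pi is}$, we write $a=\sum_ma_m(s)x^m$ with $a_m(s)=\sum_na_{mn}e^{2\pi ins}$. Then $\mathcal{A}_\theta$ consists of the families of entire $1$-periodic functions $a_m$ with
\begin{equation}\label{eq:Agrowth}
\sup_m\,e^{R|m|}\sup_{|\operatorname{Im}s|\le R}|a_m(s)|<\infty\qquad\text{for all }R .
\end{equation}
Indeed, the left side is at most $p_{2\pi R}(a)$. Conversely, moving the contour in $a_{mn}=\int_0^1a_m(s)e^{-2\pi ins}ds$ to $\operatorname{Im}s=-R\operatorname{sgn}n$ gives $|a_{mn}|\le C_Re^{-R|m|-2\pi R|n|}$, so $p_{R'}(a)<\infty$ for $R'<R$. In this picture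
\[
(aa')_m(s)=\sum_{m_1+m_2=m}a_{m_1}(s)\,a'_{m_2}(s+m_1\theta),\qquad(\alpha_\zeta a)_m(s)=e^{m\zeta_1}a_m\Big(s+\frac{\zeta_2}{2\pi i}\Big).
\]

\subsection*{Columns, rows and scalars}
In a matrix algebra, idempotents arise as a column times a row. To imitate this, let $\theta>0$ and let $y$ act on functions of $s$ as multiplication by $e^{2\pi is}$ and $x$ as translation by $\theta$. Translation by $1$ and multiplication by $e^{2\pi is/\theta}$ commute with both; they will generate the algebra of scalars. The function space has to match the condition $p_R<\infty$ for all $R$. Let $\mathcal{G}$ be the space of entire functions $\varphi$ with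
\[
|\varphi|_R=\sup_{|\operatorname{Im}s|\le R}e^{R|\operatorname{Re}s|}|\varphi(s)|<\infty\qquad\text{for all }R .
\]
It is stable under complex translations and under multiplication by $e^{bs}$, $b\in\mathbb{C}$. For $a\in\mathcal{A}_\theta$ put $(a\cdot\varphi)(s)=\sum_ma_m(s)\varphi(s+m\theta)$. Let $\mathcal{B}$ be the algebra of families $\beta=(\beta_k)_{k\in\mathbb{Z}}$ of entire $\theta$-periodic functions satisfying \eqref{eq:Agrowth}, acting on $\mathcal{G}$ from the right:
\[
(\varphi\beta)(s)=\sum_k\varphi(s+k)\beta_k(s),\qquad(\beta\beta')_n(s)=\sum_{k+l=n}\beta_k(s+l)\beta'_l(s).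
\]
Here $\varphi\beta\in\mathcal{G}$ because on $|\operatorname{Im}s|\le R$ the sum is bounded by a constant times $\sum_ke^{-R|\operatorname{Re}s+k|}e^{-(R+1)|k|}\le e^{-R|\operatorname{Re}s|}\sum_ke^{-|k|}$. Both $(\varphi\beta)\beta'$ and $\varphi(\beta\beta')$ equal $\sum_{k,l}\varphi(s+k+l)\beta_k(s+l)\beta'_l(s)$.

Let $X=(\delta_{k1})_k$ and $Y=(\delta_{k0}e^{2\pi is/\theta})_k$. The only nonzero component of $X^kY^l$ is the $k$-th, equal to $e^{2\pi ils/\theta}$, and $(YX)_1(s)=e^{2\pi i(s+1)/\theta}$, so $YX=e^{2\pi i/\theta}XY$. Expanding $\beta_k(s)=\sum_lb_{kl}e^{2\pi ils/\theta}$, we have $\beta=\sum b_{kl}X^kY^l$, and we put $\|\beta\|=\sum|b_{kl}|$. As for \eqref{eq:Agrowth}, membership in $\mathcal{B}$ means that $b_{kl}$ decays faster than every exponential. Hence, if $\epsilon=\pm1$ and $\theta'\equiv\epsilon/\theta\pmod1$,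
\begin{equation}\label{eq:BisA}
\mathcal{A}_{\theta'}\cong\mathcal{B},\qquad x\mapsto Y,\quad y\mapsto X^\epsilon,
\end{equation}
is an isometric isomorphism. The scalars are again an algebra of the same family, and this is what will let us iterate.

For $\varphi,\psi\in\mathcal{G}$ define a product ``column times row'' $\langle\varphi,\psi\rangle$ and a product ``row times column'' $[\psi,\varphi]$ by
\[
\langle\varphi,\psi\rangle_m(s)=\sum_{k}\varphi(s+k)\,\psi(s+k+m\theta),\qquad[\psi,\varphi]_k(s)=\sum_m\psi(s+m\theta+k)\,\varphi(s+m\theta).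
\]
The first function is $1$-periodic and the second $\theta$-periodic. For real $\sigma,\rho$,
\begin{equation}\label{eq:triangle}
2|\sigma|+2|\sigma+\rho|\ge|\sigma|+|\rho| .
\end{equation}
Let $S\ge\max(1,R)$, $|\operatorname{Im}s|\le R$, $\sigma=\operatorname{Re}s$ and $C=|\varphi|_{2S}|\psi|_{2S}$. By \eqref{eq:triangle},
\[
|\langle\varphi,\psi\rangle_m(s)|\le Ce^{-S\theta|m|}\sum_ke^{-|\sigma+k|},\qquad|[\psi,\varphi]_k(s)|\le Ce^{-S|k|}\sum_me^{-|\sigma+m\theta|},
\]
and the remaining sums are bounded independently of $\sigma$. As $S$ is arbitrary, $\langle\varphi,\psi\rangle\in\mathcal{A}_\theta$ and $[\psi,\varphi]\in\mathcal{B}$.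

To describe how $\alpha_\zeta$ acts on the pairings, put $s_\zeta=s+\zeta_2/2\pi i$ and
\[
(\rho^\pm_\zeta\varphi)(s)=e^{\pm\zeta_1s/\theta}\varphi(s_\zeta),\qquad(\alpha'_\zeta\beta)_k(s)=e^{k\zeta_1/\theta}\beta_k(s_\zeta).
\]
Then $\alpha'_\zeta(X^kY^l)=e^{(k\zeta_1+l\zeta_2)/\theta}X^kY^l$. Under \eqref{eq:BisA}, $y^nx^m$ corresponds to $X^{\epsilon n}Y^m$ and is multiplied by $e^{(m\zeta_2+n\epsilon\zeta_1)/\theta}$, so
\begin{equation}\label{eq:L}
\alpha'_\zeta=\alpha_{L\zeta},\qquad L\zeta=(\zeta_2/\theta,\ \epsilon\zeta_1/\theta).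
\end{equation}

\begin{lemma}\label{lem:identities}
For $\varphi,\psi,\varphi',\psi'\in\mathcal{G}$, $\beta\in\mathcal{B}$ and $\zeta\in\mathbb{C}^2$:
\begin{align}
&\langle\varphi,\psi\rangle\cdot\varphi'=\varphi[\psi,\varphi'],\label{eq:I0}\\
&\langle\varphi,\psi\rangle\langle\varphi',\psi'\rangle=\langle\varphi[\psi,\varphi'],\psi'\rangle,\label{eq:I1}\\
&[\psi,\varphi\beta]=[\psi,\varphi]\beta,\label{eq:I2}\\
&\alpha_\zeta\langle\varphi,\psi\rangle=\langle\rho^-_\zeta\varphi,\rho^+_\zeta\psi\rangle,\quad\rho^-_\zeta(\varphi\beta)=(\rho^-_\zeta\varphi)\,\alpha'_\zeta(\beta),\quad[\rho^+_\zeta\psi,\rho^-_\zeta\varphi]=\alpha'_\zeta[\psi,\varphi].\label{eq:I3}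
\end{align}
\end{lemma}

\begin{proof}
All multiple sums below converge absolutely; for instance, in \eqref{eq:triple} the terms are bounded by a constant times $e^{-|\sigma+k|}e^{-|\sigma+k+m_1\theta|}e^{-|\sigma+l+m_1\theta|}$, which one sums over $l$, then $m_1$, then $k$. Both sides of \eqref{eq:I0} equal $\sum_{k,m}\varphi(s+k)\psi(s+k+m\theta)\varphi'(s+m\theta)$. The $m$-th component of the left side of \eqref{eq:I1} is
\begin{equation}\label{eq:triple}
\sum_{k,l,m_1}\varphi(s+k)\,\psi(s+k+m_1\theta)\,\varphi'(s+l+m_1\theta)\,\psi'(s+l+m\theta).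
\end{equation}
The sum of the two middle factors over $m_1$ is $[\psi,\varphi']_{k-l}(s+l)$, and $\sum_k\varphi(s+k)[\psi,\varphi']_{k-l}(s+l)=(\varphi[\psi,\varphi'])(s+l)$; the sum over $l$ is then the $m$-th component of the right side. For \eqref{eq:I2}, the $\theta$-periodicity of $\beta_l$ gives
\[
[\psi,\varphi\beta]_n(s)=\sum_l\beta_l(s)\sum_m\psi(s+m\theta+n)\varphi(s+m\theta+l)=\sum_l[\psi,\varphi]_{n-l}(s+l)\beta_l(s).
\]
In \eqref{eq:I3} every argument $s$ is replaced by $s_\zeta$ on both sides, so only the exponential factors have to be compared. They are, in the three cases,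
$e^{-\zeta_1(s+k)/\theta}e^{\zeta_1(s+k+m\theta)/\theta}=e^{m\zeta_1}$,
$e^{-\zeta_1(s+k)/\theta}e^{k\zeta_1/\theta}=e^{-\zeta_1s/\theta}$ and
$e^{\zeta_1(s+m\theta+k)/\theta}e^{-\zeta_1(s+m\theta)/\theta}=e^{k\zeta_1/\theta}$, as required.
\end{proof}

All norm bounds in the sequel come from one estimate: real translations and real modulations of $\varphi$ move the coefficients of $\langle\varphi,\psi\rangle$ around without increasing a bound for their sum.

\begin{lemma}\label{lem:I4}
Let $\chi,\psi\in\mathcal{G}$, $u,v\in\mathbb{R}$ and $\varphi(s)=\chi(s+u)e^{2\pi ivs}$. Then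
\[
|\langle\varphi,\psi\rangle_{mn}|\le2|\chi|_2|\psi|_2\,e^{-|m\theta-u|-2\pi|n-v|},\qquad\|\langle\varphi,\psi\rangle\|\le c_\theta|\chi|_2|\psi|_2,
\]
where $c_\theta=8(1-e^{-\theta})^{-1}(1-e^{-2\pi})^{-1}$ does not depend on $u,v$.
\end{lemma}

\begin{proof}
Unfolding the sum over $k$ in the Fourier coefficient gives
\begin{equation}\label{eq:coeff}
\langle\varphi,\psi\rangle_{mn}=\int_{\mathbb{R}}\varphi(s)\,\psi(s+m\theta)\,e^{-2\pi ins}\,ds .
\end{equation}
After the substitution $s\mapsto s-u$ this is, up to a unimodular factor, $\int\chi(s)\psi(s+\rho)e^{-2\pi i(n-v)s}ds$ with $\rho=m\theta-u$. Move the contour to $\operatorname{Im}s=-\operatorname{sgn}(n-v)$. There the exponential has modulus $e^{-2\pi|n-v|}$, and by \eqref{eq:triangle} the product $\chi(s)\psi(s+\rho)$ is bounded by $|\chi|_2|\psi|_2e^{-|\operatorname{Re}s|-|\rho|}$, whose integral is $2|\chi|_2|\psi|_2e^{-|\rho|}$. Finally $\sum_me^{-|m\theta-u|}\le2(1-e^{-\theta})^{-1}$ and $\sum_ne^{-2\pi|n-v|}\le2(1-e^{-2\pi})^{-1}$, by two geometric series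 each.
\end{proof}

\section{Biorthogonal windows and matrix units}\label{sec:windows}

By \eqref{eq:I1}, functions $\chi_1,\chi_2,\psi_1,\psi_2$ with $[\psi_\mu,\chi_\nu]=\delta_{\mu\nu}1$ give matrix units $\langle\chi_\mu,\psi_\nu\rangle$. Without the analyticity requirement such functions are easy to find when $\theta<\frac12$. Take $\chi_1=\psi_1$ and $\chi_2=\psi_2$ the indicator functions of $I_1=[0,\theta)$ and $I_2=[\frac12,\frac12+\theta)$. The sets $I_\mu+k$, $\mu\in\{1,2\}$, $k\in\mathbb{Z}$, are pairwise disjoint, so $[\psi_\mu,\chi_\nu]_k=0$ unless $\mu=\nu$ and $k=0$; and $[\psi_\mu,\chi_\mu]_0=1$ because the translates $I_\mu+m\theta$ tile the line. Two arcs of length $\theta$ fit on a circle of length $1$.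

In $\mathcal{G}$ no product vanishes for reasons of support. We keep the shift by $\frac12$, take for $\chi_1$ the Gaussian $\gamma(s)=e^{-\pi s^2}$, and look for $\psi$ with
\begin{equation}\label{eq:dual}
\sum_m\psi(s+m\theta)\,\gamma(s+m\theta-d)=\delta_{d0}\qquad(d\in\tfrac12\mathbb{Z},\ s\in\mathbb{C}).
\end{equation}
Since $\gamma(s-d)=e^{-\pi d^2}e^{2\pi ds}\gamma(s)$, the Fourier coefficients of the left side are values of the Fourier transform $H$ of $\psi\gamma$ at the points of the lattice $\Lambda=\frac1\theta\mathbb{Z}+\frac i2\mathbb{Z}$. So we need an entire function $H$ that vanishes on $\Lambda\setminus\{0\}$ and grows slowly enough in the imaginary direction that its inverse transform can be divided by $\gamma$. A theta function with zero set $\Lambda$ grows like $e^{2\pi\theta\eta^2}$ in $\eta=\operatorname{Im}\omega$, and division by $\gamma$ allows $e^{K\eta^2}$ with $K<\pi$. The condition is again $2\theta<1$.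

\begin{lemma}\label{lem:windows}
For $0<\theta<\frac12$ there are $\chi_1,\chi_2,\psi_1,\psi_2\in\mathcal{G}$ with $[\psi_\mu,\chi_\nu]=\delta_{\mu\nu}1$.
\end{lemma}

\begin{proof}
\emph{The function $H$.} Let $q=e^{-\pi\theta}$, $Z=e^{2\pi i\theta\omega}$ and $\vartheta(\omega)=\sum_n(-1)^nq^{n(n-1)/2}Z^n$. The Jacobi triple product identity states that
\[
\vartheta(\omega)=\prod_{n\ge1}(1-q^n)(1-Zq^{n-1})(1-Z^{-1}q^n).
\]
So $\vartheta$ has simple zeros, located exactly where $Z\in q^{\mathbb{Z}}$, that is, on $\Lambda$. For $\omega=\xi+i\eta$, completing the square gives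
\[
|\vartheta(\omega)|\le\sum_ne^{-\frac{\pi\theta}{2}(n^2-n+4\eta n)}=e^{\frac{\pi\theta}{2}(2\eta-\frac12)^2}\sum_ne^{-\frac{\pi\theta}{2}(n+2\eta-\frac12)^2}\le Ce^{2\pi\theta\eta^2+\pi\theta|\eta|},
\]
the last sum being a continuous periodic function of $\eta$. Since $\theta<\frac12$, there is $b>0$ with $K:=2\pi\theta+2b<\pi$. Put
\[
H(\omega)=\frac{\theta}{\vartheta'(0)}\,e^{-b\omega^2}\,\frac{\vartheta(\omega)}{\omega}.
\]
Then $H$ is entire, $H(0)=\theta$, and $H=0$ on $\Lambda\setminus\{0\}$. Since $|e^{-b\omega^2}|=e^{-b\xi^2+b\eta^2}$ and $\pi\theta|\eta|\le b\eta^2+C$, we get $|H(\xi+i\eta)|\le Ce^{-b\xi^2+K\eta^2}$, first for $|\omega|\ge1$ and then, by compactness, everywhere. The factor $e^{-b\omega^2}$ provides decay on horizontal lines, along which $\vartheta$ is periodic.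

\emph{The function $\psi$.} Let $F(s)=\int_{\mathbb{R}}H(\xi)e^{2\pi i\xi s}d\xi$, an entire function. Let $s=\sigma+i\sigma'$ and move the contour to $\mathbb{R}+i\eta$, where $|e^{2\pi i(\xi+i\eta)s}|=e^{-2\pi\xi\sigma'-2\pi\eta\sigma}$. With $\eta=\pi\sigma/K$,
\[
|F(\sigma+i\sigma')|\le Ce^{K\eta^2-2\pi\eta\sigma}\int_{\mathbb{R}}e^{-b\xi^2-2\pi\xi\sigma'}d\xi=C'e^{-\pi^2\sigma^2/K+\pi^2\sigma'^2/b}.
\]
Since $\pi^2/K>\pi$, the function $\psi(s)=F(s)e^{\pi s^2}$ has Gaussian decay in $\sigma$, uniformly for bounded $\sigma'$, so $\psi\in\mathcal{G}$.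

\emph{Proof of \eqref{eq:dual}.} By Fourier inversion $\int_{\mathbb{R}}F(s)e^{-2\pi i\omega s}ds=H(\omega)$ for real $\omega$, and for all $\omega$ because both sides are entire. For $d\in\frac12\mathbb{Z}$ the continuous $\theta$-periodic function $G_d(s)=\sum_mF(s+m\theta)e^{2\pi d(s+m\theta)}$ on $\mathbb{R}$ has $l$-th Fourier coefficient
\[
\frac1\theta\int_{\mathbb{R}}F(s)\,e^{2\pi ds}e^{-2\pi ils/\theta}ds=\frac1\theta H\Big(\frac l\theta+id\Big)=\delta_{l0}\delta_{d0},
\]
so $G_d=\delta_{d0}$. The left side of \eqref{eq:dual} is $e^{-\pi d^2}G_d(s)$ for real $s$, and it is entire; this proves \eqref{eq:dual}.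

\emph{The windows.} Put $\chi_\mu(s)=\gamma(s+\frac{\mu-1}2)$ and $\psi_\mu(s)=\psi(s+\frac{\mu-1}2)$. Then $[\psi_\mu,\chi_\nu]_k(s)$ is the left side of \eqref{eq:dual} at the point $s+k+\frac{\mu-1}2$ with $d=k+\frac{\mu-\nu}2$. This $d$ vanishes exactly when $\mu=\nu$ and $k=0$.
\end{proof}

Fix such windows and put $E_{\mu\nu}(\beta)=\langle\chi_\mu\beta,\psi_\nu\rangle\in\mathcal{A}_\theta$ for $\beta\in\mathcal{B}$.

\begin{lemma}\label{lem:E}
The linear maps $E_{\mu\nu}\colon\mathcal{B}\to\mathcal{A}_\theta$ satisfy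
\begin{equation}\label{eq:matrixunits}
E_{\mu\nu}(\beta)\,E_{\mu'\nu'}(\beta')=\delta_{\nu\mu'}E_{\mu\nu'}(\beta\beta')
\end{equation}
and $\|E_{\mu\nu}(\beta)\|\le C\|\beta\|$ for a constant $C$. The homomorphisms $E_{11}$ and $E_{22}$ are injective.
\end{lemma}

\begin{proof}
By \eqref{eq:I1} and \eqref{eq:I2} the left side of \eqref{eq:matrixunits} is $\langle\chi_\mu\beta[\psi_\nu,\chi_{\mu'}]\beta',\psi_{\nu'}\rangle$; apply Lemma~\ref{lem:windows}. We have $(\chi_\mu X^kY^l)(s)=\chi_\mu(s+k)e^{2\pi ils/\theta}$, so Lemma~\ref{lem:I4} gives $\|E_{\mu\nu}(X^kY^l)\|\le C:=c_\theta\max_{\mu,\nu}|\chi_\mu|_2|\psi_\nu|_2$ for all $k,l$. For $\beta=\sum b_{kl}X^kY^l$, dominated convergence in \eqref{eq:coeff} shows that each coefficient of $E_{\mu\nu}(\beta)$ is the sum of the coefficients of the $b_{kl}E_{\mu\nu}(X^kY^l)$, and the bound follows. If $E_{\mu\mu}(\beta)=0$, then $\chi_\mu\beta=\chi_\mu\beta[\psi_\mu,\chi_\mu]=E_{\mu\mu}(\beta)\cdot\chi_\mu=0$ by \eqref{eq:I0}, and $\beta=[\psi_\mu,\chi_\mu]\beta=[\psi_\mu,\chi_\mu\beta]=0$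 by \eqref{eq:I2}.
\end{proof}

Thus $\mathcal{A}_\theta$ contains a $2\times2$ block whose diagonal corners are copies of $\mathcal{B}\cong\mathcal{A}_{\theta'}$. By \eqref{eq:coeff}, the constant coefficient of the idempotent $E_{\mu\mu}(1)$ is $\int\gamma\psi=\int F=H(0)=\theta$, the length of the arcs in the discontinuous model.

\section{Covariance and the infinite system of blocks}\label{sec:blocks}

The element $W_j$ will be the image of a generator $x^{\pm1}$ or $y^{\pm1}$ under a composite of maps $E_{\mu\mu}$. A generator is an eigenvector of $\alpha_\zeta$, but $E_{\mu\mu}$ does not intertwine the actions: by \eqref{eq:I3}, $\alpha_\zeta$ also moves the windows. The next definition records how far intertwining fails, in a form that survives composition.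

\begin{definition}\label{def:covariant}
A \emph{covariant homomorphism} $\mathcal{A}_{\theta'}\to\mathcal{A}_\theta$ is a tuple $(\iota,L,h,\tilde h)$ with the following properties.
\begin{enumerate}
\item[(H1)] $\iota$ is an injective, not necessarily unital, algebra homomorphism with $\|\iota(a)\|\le C\|a\|$. So $\iota$ extends to a bounded homomorphism $\ell^1_{\theta'}\to\ell^1_\theta$.
\item[(H2)] $L\zeta=(l\zeta_1,l'\zeta_2)$ or $L\zeta=(l\zeta_2,l'\zeta_1)$ with $l,l'\in\mathbb{R}^\times$.
\item[(H3)] $h,\tilde h\colon\mathbb{C}^2\to\mathcal{A}_\theta$ satisfy $\tilde h(\zeta)h(\zeta)=\iota(1)$, $h(\zeta)\iota(1)=h(\zeta)$, $h(0)=\iota(1)$ and $\alpha_\zeta(\iota(a))=h(\zeta)\,\iota(\alpha_{L\zeta}(a))\,\tilde h(\zeta)$.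
\item[(H4)] On each axis $\mathbb{C}\times0$ and $0\times\mathbb{C}$, the map $h$ is holomorphic into $\ell^1_\theta$ and bounded on $\{|\operatorname{Re}\zeta|\le R\}$ for each $R$. Both $\|h\|$ and $\|\tilde h\|$ are bounded on bounded subsets of $\mathbb{R}^2$.
\end{enumerate}
\end{definition}

For $a=1$, (H3) gives $h\tilde h=\alpha_\zeta(\iota(1))$ while $\tilde hh=\iota(1)$: the pair $h,\tilde h$ identifies the moving idempotent $\alpha_\zeta(\iota(1))$ with the fixed one. In the end only the axis $\mathbb{C}\times0$ is used, but the map $L$ in \eqref{eq:L} exchanges the axes, so both must be controlled.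

\begin{lemma}\label{lem:compose}
If $(\iota_0,L_0,h_0,\tilde h_0)\colon\mathcal{A}_{\theta'}\to\mathcal{A}_\theta$ and $(\iota_1,L_1,h_1,\tilde h_1)\colon\mathcal{A}_{\theta''}\to\mathcal{A}_{\theta'}$ are covariant, then so is $\iota_0\iota_1$, with $L=L_1L_0$, $h(\zeta)=h_0(\zeta)\iota_0(h_1(L_0\zeta))$ and $\tilde h(\zeta)=\iota_0(\tilde h_1(L_0\zeta))\tilde h_0(\zeta)$.
\end{lemma}

\begin{proof}
(H1) and (H2) are stable under composition. For (H3), evaluate $h_0,\tilde h_0$ at $\zeta$ and $h_1,\tilde h_1$ at $L_0\zeta$: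
\begin{gather*}
\tilde hh=\iota_0(\tilde h_1)\,\iota_0(1)\,\iota_0(h_1)=\iota_0(\tilde h_1h_1)=\iota_0\iota_1(1),\\
h\,\iota_0\iota_1(1)=h_0\,\iota_0(h_1\iota_1(1))=h,\qquad h(0)=\iota_0(1)\,\iota_0\iota_1(1)=\iota_0\iota_1(1),\\
\alpha_\zeta(\iota_0\iota_1(a))=h_0\,\iota_0\big(\alpha_{L_0\zeta}\iota_1(a)\big)\,\tilde h_0=h_0\,\iota_0\big(h_1\,\iota_1(\alpha_{L_1L_0\zeta}a)\,\tilde h_1\big)\,\tilde h_0=h\,\iota_0\iota_1(\alpha_{L\zeta}a)\,\tilde h .
\end{gather*}
For (H4), the real matrix $L_0$ maps axes to axes, sets of bounded real part to sets of bounded real part, and bounded subsets of $\mathbb{R}^2$ to such; and $\iota_0$ is bounded and linear on the completion, so it preserves bounds and holomorphy.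
\end{proof}

\begin{lemma}\label{lem:Ecovariant}
Let $0<\theta<\frac12$, $\theta'\equiv\pm1/\theta\pmod1$ and $\mu\in\{1,2\}$. Then $E_{\mu\mu}\colon\mathcal{A}_{\theta'}\cong\mathcal{B}\to\mathcal{A}_\theta$ is part of a covariant homomorphism.
\end{lemma}

\begin{proof}
Drop the index $\mu$. (H1) is Lemma~\ref{lem:E}, and $L$ is the map in \eqref{eq:L}. Put
\[
h(\zeta)=\langle\rho^-_\zeta\chi,\psi\rangle,\qquad\tilde h(\zeta)=\langle\chi,\rho^+_\zeta\psi\rangle,
\]
each pairing a moved window with a fixed one. We use Lemma~\ref{lem:identities} and $[\psi,\chi]=1$. First, $h(\zeta)E(\beta)=\langle(\rho^-_\zeta\chi)[\psi,\chi\beta],\psi\rangle=\langle(\rho^-_\zeta\chi)\beta,\psi\rangle$. For $\beta=1$ this says $h(\zeta)E(1)=h(\zeta)$, and $h(0)=\langle\chi,\psi\rangle=E(1)$. Multiplying by $\tilde h(\zeta)$ gives $h(\zeta)E(\beta)\tilde h(\zeta)=\langle(\rho^-_\zeta\chi)\beta,\rho^+_\zeta\psi\rangle$; with $\alpha'_\zeta\beta$ in place of $\beta$ the right side is $\langle\rho^-_\zeta(\chi\beta),\rho^+_\zeta\psi\rangle=\alpha_\zeta E(\beta)$.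 Finally $\tilde h(\zeta)h(\zeta)=\langle\chi[\rho^+_\zeta\psi,\rho^-_\zeta\chi],\psi\rangle=\langle\chi\,\alpha'_\zeta(1),\psi\rangle=E(1)$. This is (H3).

For (H4) write $\zeta=\xi+i\eta$ with $\xi,\eta\in\mathbb{R}^2$, and put $\chi_\xi=\rho^-_\xi\chi$, $u=\eta_2/2\pi$, $v=-\eta_1/2\pi\theta$. Since $s_\zeta=s+u+\xi_2/2\pi i$,
\begin{equation}\label{eq:heisenberg}
(\rho^-_\zeta\chi)(s)=e^{\xi_1u/\theta}\,\chi_\xi(s+u)\,e^{2\pi ivs}.
\end{equation}
If $\zeta\in\mathbb{C}\times0$ or $\zeta\in\mathbb{R}^2$ then $u=0$, and if $\zeta\in0\times\mathbb{C}$ then $\xi_1=0$; in all three cases the first factor is $1$. For $|\xi_1|,|\xi_2|\le R$ we have $|\chi_\xi|_2\le|\chi|_{S}$ with $S=2+R/\theta+R$. So Lemma~\ref{lem:I4} gives the required bounds on $\|h\|$. For real $\zeta=\xi$, Lemma~\ref{lem:I4} with $u=v=0$ gives $\|\tilde h(\xi)\|\le c_\theta|\chi|_2|\rho^+_\xi\psi|_2\le c_\theta|\chi|_2|\psi|_S$. On an axis each coefficient $\int(\rho^-_\zeta\chi)(s)\psi(s+m\theta)e^{-2\pi ins}ds$ of $h(\zeta)$ is entire, and for bounded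 $\zeta$ the first estimate of Lemma~\ref{lem:I4} bounds it by a constant times $e^{-|m|\theta-2\pi|n|}$. So the expansion of $h(\zeta)$ in the monomials $y^nx^m$ converges in norm, locally uniformly, and $h$ is holomorphic into $\ell^1_\theta$.
\end{proof}

The factor $e^{\xi_1u/\theta}$ in \eqref{eq:heisenberg} is unbounded in $\operatorname{Im}\zeta_2$ when $\operatorname{Re}\zeta_1\ne0$. This is why (H4) asks for bounds on strips only along the axes.

\begin{proposition}\label{prop:blocks}
Let $\theta\in(0,\frac12)$ be irrational. For $j\ge1$ there are elements $P_j,Q_j,A_j,B_j,W_j^n$ $(n\in\mathbb{Z})$ of $\mathcal{A}_\theta$, constants $\kappa_j>0$, $C_j\ge1$, and maps $h_j\colon\mathbb{C}\to\mathcal{A}_\theta$, holomorphic into $\ell^1_\theta$, such that: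
\begin{enumerate}
\item[(a)] The $P_j,Q_j$ are nonzero idempotents, and any two distinct members of the family $\{P_j,Q_j\}_{j\ge1}$ have product $0$. Further $A_j=P_jA_jQ_j$, $B_j=Q_jB_jP_j$, $A_jB_j=P_j$, $W_j^0=P_j$, $W_j^nW_j^m=W_j^{n+m}$.
\item[(b)] $\|W_j^n\|\le C_j$ for all $n$. For $\xi\in\mathbb{R}^2$ with $|\xi_1|,|\xi_2|\le1$: $\|\alpha_\xi(W_j^n)\|\le C_je^{\kappa_j|n||\xi_1|}$ and $\|\alpha_\xi(A_j)\|,\|\alpha_\xi(B_j)\|\le C_j$.
\item[(c)] $h_j(0)=P_j$, $h_j(\omega)P_j=h_j(\omega)$, $\|h_j(\omega)\|\le C_j$ for $|\operatorname{Re}\omega|\le1$, and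
\[
\alpha_{(\omega,0)}(W_j^n)\,h_j(\omega)=e^{\kappa_jn\omega}\,h_j(\omega)\,W_j^n .
\]
\end{enumerate}
\end{proposition}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.72]
\draw (0,0) rectangle (8,-8);
\draw (0.2,-0.2) rectangle (3.6,-3.6);
\draw (3.8,-3.8) rectangle (7.8,-7.8);
\draw[fill=gray!15] (0.45,-0.45) rectangle (3.15,-3.15);
\draw (1.8,-0.45) -- (1.8,-3.15) (0.45,-1.8) -- (3.15,-1.8);
\node at (1.12,-1.12) {$P_1$}; \node at (2.47,-1.12) {$A_1$};
\node at (1.12,-2.47) {$B_1$}; \node at (2.47,-2.47) {$Q_1$};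
\draw (3.95,-3.95) rectangle (5.95,-5.95);
\draw[fill=gray!15] (4.1,-4.1) rectangle (5.7,-5.7);
\draw (4.9,-4.1) -- (4.9,-5.7) (4.1,-4.9) -- (5.7,-4.9);
\node at (4.5,-4.5) {\small$P_2$}; \node at (5.3,-4.5) {\small$A_2$};
\node at (4.5,-5.3) {\small$B_2$}; \node at (5.3,-5.3) {\small$Q_2$};
\draw (6.1,-6.1) rectangle (7.65,-7.65);
\node at (6.87,-6.8) {$\ddots$};
\node at (6,-1.8) {$\mathcal{A}_{\theta_0}$};
\node at (6.9,-4.8) {$\mathcal{A}_{\theta_1}$};
\end{tikzpicture}
\caption{The blocks inside $\mathcal{A}_{\theta_0}$. The two large diagonal squares are orthogonal corners isomorphic to $\mathcal{A}_{\theta_1}$. The first corner holds a $2\times2$ block of matrix units $P_1,A_1,B_1,Q_1$; the second is subdivided in the same way into two copies of $\mathcal{A}_{\theta_2}$, and so on.}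
\label{fig:blocks}
\end{figure}

\begin{proof}
Let $\theta_0=\theta$ and let $\theta_{j+1}$ be the distance from $1/\theta_j$ to the nearest integer. By induction $\theta_{j+1}$ is irrational, lies in $(0,\frac12)$, and satisfies $\theta_{j+1}\equiv\pm1/\theta_j\pmod1$. Let $E^{(j)}_{\mu\nu}\colon\mathcal{A}_{\theta_{j+1}}\to\mathcal{A}_{\theta_j}$ be the maps of Lemma~\ref{lem:E}. At each level we use the corner $11$ and keep the corner $22$ for later levels (Figure~\ref{fig:blocks}): for $j\ge1$ put
\[
\iota_j=E^{(0)}_{22}\cdots E^{(j-2)}_{22}E^{(j-1)}_{11}\colon\mathcal{A}_{\theta_j}\to\mathcal{A}_\theta,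
\]
\[
P_j=\iota_jE^{(j)}_{11}(1),\quad Q_j=\iota_jE^{(j)}_{22}(1),\quad A_j=\iota_jE^{(j)}_{12}(1),\quad B_j=\iota_jE^{(j)}_{21}(1).
\]
For $j<j'$ the images of $\iota_j$ and $\iota_{j'}$ are images under the homomorphism $E^{(0)}_{22}\cdots E^{(j-2)}_{22}$ of subsets of $\operatorname{im}E^{(j-1)}_{11}$ and $\operatorname{im}E^{(j-1)}_{22}$, so by \eqref{eq:matrixunits} they have zero products in both orders. Within one block, \eqref{eq:matrixunits} gives the relations of matrix units, and $P_j,Q_j\ne0$ by injectivity.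

By Lemmas~\ref{lem:compose} and~\ref{lem:Ecovariant}, $\iota=\iota_jE^{(j)}_{11}\colon\mathcal{A}_{\theta_{j+1}}\to\mathcal{A}_\theta$ is covariant with some $(L,h,\tilde h)$, and $\iota(1)=P_j$. If $L\zeta=(l\zeta_1,l'\zeta_2)$ let $w=x^{\operatorname{sgn}l}$, $\kappa_j=|l|$; if $L\zeta=(l\zeta_2,l'\zeta_1)$ let $w=y^{\operatorname{sgn}l'}$, $\kappa_j=|l'|$. In both cases $\alpha_{L\zeta}(w)=e^{\kappa_j\zeta_1}w$. Put $W_j^n=\iota(w^n)$ and $h_j(\omega)=h(\omega,0)$. This completes (a). By (H3),
\begin{equation}\label{eq:Wcov}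
\alpha_\zeta(W_j^n)=e^{\kappa_jn\zeta_1}\,h(\zeta)\,W_j^n\,\tilde h(\zeta).
\end{equation}
Since $\|w^n\|=1$, (H1) bounds $\|W_j^n\|$ uniformly in $n$, and then \eqref{eq:Wcov} and (H4) bound $\alpha_\xi(W_j^n)$ as claimed. For $|\xi_1|,|\xi_2|\le1$ we have $\|\alpha_\xi(a)\|\le p_1(a)$, which bounds $\alpha_\xi(A_j)$ and $\alpha_\xi(B_j)$; (H4) bounds $h_j$. Take $C_j\ge1$ larger than all these bounds. Multiplying \eqref{eq:Wcov} at $\zeta=(\omega,0)$ on the right by $h(\zeta)$ and using $\tilde hh=P_j$ and $W_j^nP_j=W_j^n$ gives the last formula of (c); the others are (H3).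
\end{proof}

\begin{remark}
Irrationality is used only to continue the sequence $\theta_j$, which is the nearest-integer continued fraction algorithm. If $\theta_j=p/p'\in(0,\frac12)$ in lowest terms, then $\theta_{j+1}$ has denominator $p<p'/2$. So for rational $\theta$ the sequence reaches $0$ or $\frac12$, where Lemma~\ref{lem:windows} is no longer available, in accordance with Remark~\ref{rem:fewidempotents}.
\end{remark}

\section{An annihilator that is not finitely generated}\label{sec:proof}

We prove Proposition~\ref{prop:infinite}. Let $[\lambda]$ have infinite order.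

\subsection*{Embedding $\mathcal{A}_\theta$}
By Lemma~\ref{lem:pairing}(c) there are $t_1,t_2\in\hat T$ with $c(t_1,t_2)=e^{2\pi i\theta}$, $\theta$ irrational. Replacing $t_2$ by $t_2^{-1}$ changes $\theta$ to $-\theta$, so we may take $\theta\in(0,\frac12)$. If $t_1^mt_2^n=1$, pairing with $t_2$ and with $t_1$ gives $e^{2\pi i\theta m}=e^{2\pi i\theta n}=1$, so $m=n=0$. Hence the exponent vectors of $t_1,t_2$ are linearly independent over $\mathbb{Q}$, thus over $\mathbb{R}$, and we can fix $v\in\mathbb{R}^g$ with $\langle t_1,v\rangle=1$, $\langle t_2,v\rangle=0$.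

Define $J$ by $y^nx^m\mapsto t_2^{*n}*t_1^{*m}$. It is multiplicative because $t_1^{*m}*t_2^{*n'}=e^{2\pi i\theta mn'}t_2^{*n'}*t_1^{*m}$. The images of the monomials are unimodular multiples of the distinct characters $t_2^nt_1^m$, so $J$ is an isometric homomorphism $\ell^1_\theta\to\ell^1_\lambda$, and
\begin{equation}\label{eq:J}
\tau_\zeta J(a)=J\big(\alpha_{(\langle t_1,\zeta\rangle,\langle t_2,\zeta\rangle)}a\big)\qquad(a\in\mathcal{A}_\theta,\ \zeta\in\mathbb{C}^g).
\end{equation}
By \eqref{eq:tau} and \eqref{eq:J}, $\|J(a)\|_r<\infty$ for all $r$, so $J(\mathcal{A}_\theta)\subset\mathcal{O}(|T|)$. From now on we omit $J$ and $*$ and write $\|\cdot\|$ for $\|\cdot\|_{\mathbf{1}}$. On $\mathcal{A}_\theta$, $\tau_{\omega v}=\alpha_{(\omega,0)}$.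

\subsection*{The section $f$}
Take the data of Proposition~\ref{prop:blocks}. We have no control over the constants $C_j$, but they do not depend on the exponent $n$, so a large exponent makes them negligible. Choose integers $n_j\ge1$ such that $N_j=\kappa_jn_j$ satisfies
\begin{equation}\label{eq:Nj}
N_j\ge j^2,\qquad C_j\le e^{N_j/j},
\end{equation}
and abbreviate $W_j^{\pm}=W_j^{\pm n_j}$. Choose $\delta_j>0$ with $\delta_j\,p_j(P_j-B_jW_j^+)\le2^{-j}$, where $p_j$ is $p_R$ for $R=j$. Since $p_R\le p_j$ for $j\ge R$,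
\[
f=\sum_{j\ge1}\delta_j\,(P_j-B_jW_j^+)\in\mathcal{A}_\theta\subset\mathcal{O}(|T|).
\]
Let $\mathcal{K}_{\mathbf{1}}=\{u\in\mathcal{O}_{\mathbf{1}}:uf=0\}$. However small the $\delta_j$ are, they do not affect this ideal:
\begin{equation}\label{eq:kernel}
u\in\mathcal{K}_{\mathbf{1}}\iff uP_j=uB_jW_j^+\ \text{ for all }j .
\end{equation}
Indeed, we may compute in $\ell^1_\lambda$, where multiplication is continuous. Each summand of $f$ is fixed by right multiplication with its own $P_j$ and killed by the others, so $fP_j=\delta_j(P_j-B_jW_j^+)$, which gives ``$\Rightarrow$''; and $uf=\sum\delta_j(uP_j-uB_jW_j^+)$ gives ``$\Leftarrow$''.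

Suppose that $u_1,\dots,u_k$ generate $\mathcal{K}_{\mathbf{1}}$. They are sections over a common connected open neighborhood $U$ of $\mathbf{1}$. Choose $\sigma\in(0,1)$ with $e^{\pm\sigma v}\in U$ and put
\[
D=\max_l\big(\|u_l\|_{e^{\sigma v}}+\|u_l\|_{e^{-\sigma v}}\big)<\infty .
\]
The three steps below follow the proof of Proposition~\ref{prop:model}, with $uB_j$ in the role of the second entry.

\subsection*{Step 1: the generators are small on block $j$}
We claim that
\begin{equation}\label{eq:step1}
\|u_lB_j\|\le DC_j^2e^{-N_j\sigma/2}\qquad\text{for all }l,j .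
\end{equation}
Let $u=u_l=\sum a_tt$. For $|\operatorname{Re}\omega|\le\sigma$ put
\[
\Phi(\omega)=\tau_{\omega v}(u)\;\tau_{\omega v}(B_j)\;h_j(\omega)\in\ell^1_\lambda .
\]
The terms of $\tau_{\omega v}(u)=\sum a_te^{\omega\langle t,v\rangle}t$ are entire in $\omega$ and bounded in norm on the strip by $|a_t|(e^{\sigma\langle t,v\rangle}+e^{-\sigma\langle t,v\rangle})$, whose sum is at most $D$. So this factor is continuous on the strip, holomorphic inside, and of norm at most $D$. The same argument applies to $\tau_{\omega v}(B_j)$, whose norm is $\|\alpha_{(\operatorname{Re}\omega,0)}B_j\|\le C_j$ by (b), as $\sigma<1$; and $h_j$ is holomorphic with $\|h_j\|\le C_j$ by (c). Hence $\Phi$ satisfies the hypotheses of the three lines theorem, and $\|\Phi\|\le DC_j^2$ on the strip.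

Now use the relation. Apply $\tau_{\omega v}$ to $uW_j^0=uB_jW_j^+$ and multiply on the right by $h_j(\omega)$. By (c) for the exponents $0$ and $n_j$,
\[
\tau_{\omega v}(u)\,h_j(\omega)\,P_j=e^{N_j\omega}\,\tau_{\omega v}(u)\,\tau_{\omega v}(B_j)\,h_j(\omega)\,W_j^+ .
\]
Multiply on the right by $W_j^-$ and use $P_jW_j^-=W_j^-$, $W_j^+W_j^-=P_j$, $h_jP_j=h_j$:
\[
\Phi(\omega)=e^{-N_j\omega}\,\tau_{\omega v}(u)\,h_j(\omega)\,W_j^- .
\]
So $\|\Phi\|\le e^{-N_j\sigma}DC_j^2$ on $\operatorname{Re}\omega=\sigma$. The three lines theorem gives $\|\Phi(0)\|\le DC_j^2e^{-N_j\sigma/2}$, and $\Phi(0)=uB_jP_j=uB_j$.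

\subsection*{Step 2: a larger element of $\mathcal{K}_{\mathbf{1}}$}
Put $\varepsilon_j=e^{-N_j\sigma/4}$ and
\[
u_0=\sum_{j\ge1}\varepsilon_j\,(W_j^++A_j).
\]
The $\xi\in\mathbb{R}^g$ with $|\langle t_1,\xi\rangle|,|\langle t_2,\xi\rangle|<\sigma/8$ form a convex open neighborhood of $0$. For such $\xi$, \eqref{eq:tau}, \eqref{eq:J}, (b) and \eqref{eq:Nj} bound the $\|\cdot\|_{e^\xi}$-norm of the $j$-th summand by
\[
2\varepsilon_jC_je^{N_j\sigma/8}\le2e^{N_j/j-N_j\sigma/8},
\]
which for $j>16/\sigma$ is at most $2e^{-N_j\sigma/16}\le2e^{-j^2\sigma/16}$. So $\|u_0\|_{e^\xi}<\infty$ for these $\xi$, and $u_0\in\mathcal{O}_{\mathbf{1}}$. By (a), $W^+_{j'}=W^+_{j'}P_{j'}$, $A_{j'}=A_{j'}Q_{j'}$ and $B_j=Q_jB_j$. Therefore $A_{j'}P_j=0$ and $W^+_{j'}B_j=0$ for all $j'$, while $W^+_{j'}P_j=0$ and $A_{j'}B_j=0$ for $j'\ne j$. This gives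
\[
u_0P_j=\varepsilon_jW_j^+,\qquad u_0B_j=\varepsilon_jA_jB_j=\varepsilon_jP_j .
\]
Hence $u_0B_jW_j^+=\varepsilon_jW_j^+=u_0P_j$ for all $j$, and $u_0\in\mathcal{K}_{\mathbf{1}}$ by \eqref{eq:kernel}.

\subsection*{Step 3: the contradiction}
Write $u_0=\sum_ld_lu_l$ with $d_l\in\mathcal{O}_{\mathbf{1}}$, and let $M=\sum_l\|d_l\|<\infty$. Only the norms of the $d_l$ at the point $\mathbf{1}$ enter, so it does not matter how small their domains are. Since $P_j$ is a nonzero idempotent, $\|P_j\|\le\|P_j\|^2$ gives $\|P_j\|\ge1$. By \eqref{eq:step1} and \eqref{eq:Nj},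
\[
e^{-N_j\sigma/4}\le\|\varepsilon_jP_j\|=\|u_0B_j\|\le\sum_l\|d_l\|\,\|u_lB_j\|\le MDC_j^2e^{-N_j\sigma/2}\le MD\,e^{2N_j/j-N_j\sigma/2}.
\]
Thus $1\le MD\,e^{-N_j(\sigma/4-2/j)}$ for all $j$, and the right side tends to $0$ as $j\to\infty$. This contradiction shows that $\mathcal{K}_{\mathbf{1}}$ is not finitely generated. Proposition~\ref{prop:infinite} is proved, and with the reductions of Section~\ref{sec:prelim} and Proposition~\ref{prop:finite} so is Theorem~\ref{thm:main}. \qed

\begin{thebibliography}{9}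

\bibitem{Okuda}
Nobuki Okuda, \emph{Fourier--Mukai transforms for non-commutative complex tori}, arXiv:2301.03745 (2023).

\end{thebibliography}
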